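# Too few commuting analytic integrals on a torus

Throughout, $\mathbb T^k=\mathbb R^k/\mathbb Z^k$, $C^\omega$ means real-analytic, and $\epsilon_{ijk}$ is the Levi-Civita symbol. For $f$ on a torus with coordinates $\theta=(\theta_1,\theta_2,\theta_3)$ among others, $\nabla_\theta f$ is the gradient in the $\theta$-variables only.

## 1. A flow on $\mathbb T^6$ with four integrals

Take coordinates $(x_1,x_2,\theta_1,\theta_2,\theta_3,\rho)$ on $\mathbb T^6$ and the constant Poisson bracket with
$$\{x_1,\rho\}=1,\qquad \{x_2,\rho\}=\sqrt2,\qquad \{x_2,\theta_1\}=1,\qquad \{\theta_2,\theta_3\}=1,$$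
all other brackets of coordinates being zero (up to antisymmetry). This means $\{f,g\}=\sum_{a,b}\{z_a,z_b\}\,\partial_{z_a}f\,\partial_{z_b}g$, where $z$ runs over the coordinates. Let $h=\sin 2\pi\rho$, and let a point move so that every function $g$ satisfies $\dot g=\{g,h\}$. Then
$$\dot x_1=2\pi\cos 2\pi\rho,\qquad \dot x_2=\sqrt2\cdot 2\pi\cos2\pi\rho,\qquad \dot\theta_i=0,\qquad \dot\rho=0 .$$
So $\theta$ and $\rho$ are frozen, and $x$ moves on $\mathbb T^2$ along a straight line of slope $\sqrt2$. If $\cos2\pi\rho\ne0$, this line is dense in $\mathbb T^2$. A continuous function that is constant along orbits therefore does not depend on $x$ when $\cos 2\pi\rho\neq0$, and by continuity it does not depend on $x$ at all. Conversely every function of $(\theta,\rho)$ is constant along orbits. The integrals are exactly the functions of the four variables $(\theta_1,\theta_2,\theta_3,\rho)$, and for two of them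
$$\{f,g\}=\partial_{\theta_2}f\,\partial_{\theta_3}g-\partial_{\theta_3}f\,\partial_{\theta_2}g .$$
They do not all commute: $\{\sin2\pi\theta_2,\sin2\pi\theta_3\}=4\pi^2\cos2\pi\theta_2\cos2\pi\theta_3$. But we can pick three that do, namely $\sin2\pi\rho$, $\sin2\pi\theta_1$, $\sin2\pi\theta_2$. Three is half the dimension, so the system is integrable in the usual commutative sense as well.

Now tilt the bracket among the $\theta$'s. Let $\kappa\in\mathbb R^3$ with $\kappa_1\neq0$ and replace $\{\theta_2,\theta_3\}=1$ by $\{\theta_i,\theta_j\}=\sum_k\epsilon_{ijk}\kappa_k$; the case above is $\kappa=(1,0,0)$. The flow of $h$ does not change, and neither do the integrals, but for functions of $(\theta,\rho)$ the bracket becomes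
$$\{f,g\}=\kappa\cdot(\nabla_\theta f\times\nabla_\theta g).$$
The function $\theta_1$ was special before because its gradient was $\kappa$. In general the local function $\kappa\cdot\theta$ commutes with every function of $(\theta,\rho)$, so $\rho$, $\kappa\cdot\theta$ and almost any third function of $\theta$ give three commuting integrals near a point. If $\kappa=(1,\sqrt2,\sqrt3)$, however, $\kappa\cdot\theta$ is not a function on the torus, and neither is any non-constant function of it that is continuous on the line: such a function would have the three periods $1,\sqrt2,\sqrt3$, and hence a dense group of periods. So we ask whether there are still two analytic functions $\varphi,\psi$ on $\mathbb T^3$, independent somewhere, with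
$$\kappa\cdot(\nabla\varphi\times\nabla\psi)=0\ ?$$

## 2. Complete algebras of integrals and the conjecture

Let $(M,\omega)$ be a connected real-analytic symplectic manifold of dimension $2n$. The Hamiltonian vector field of $h$ is defined by $dh_x(\xi)=\omega_x(\xi,X_h(x))$, and the Poisson bracket by $\{f_1,f_2\}=\omega(X_{f_2},X_{f_1})=df_1(X_{f_2})$. The function $f$ is an integral of $\dot x=X_h(x)$ if and only if $\{h,f\}=0$. Write $\{f_1,f_2\}(x)=\Lambda_x(df_1(x),df_2(x))$; here $\Lambda$ is the Poisson bivector.

**Definition.** Let $\mathcal F$ be a real vector space of functions on $M$ closed under the Poisson bracket. For $x\in M$ put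
$$F_x=\mathrm{span}\{df(x)\mid f\in\mathcal F\}\subset T_x^*M,\qquad K_x=\{X\in F_x\mid \Lambda_x(X,F_x)=0\}.$$
On an open dense set $\mathrm{reg}\,\mathcal F$ of generic points the numbers $l=\dim F_x$ and $r=\dim K_x$ are constant. They are the differential dimension $\mathrm{ddim}\,\mathcal F=l$ and the differential index $\mathrm{dind}\,\mathcal F=r$. The algebra $\mathcal F$ is complete if $\mathrm{ddim}\,\mathcal F+\mathrm{dind}\,\mathcal F=\dim M$. The system $\dot x=X_h(x)$ is completely integrable in the noncommutative sense if it has a complete algebra of integrals.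

In the example of Section 1, $\mathcal F=C^\omega(\mathbb T^3_\theta\times\mathbb T_\rho)$. At each point $F_x$ is spanned by $d\theta_1,d\theta_2,d\theta_3,d\rho$, so $l=4$. On $F_x$ the only nonzero bracket is that of $d\theta_2$ with $d\theta_3$, so $K_x=\mathrm{span}\{d\theta_1,d\rho\}$ and $r=2$. Since $4+2=6$, $\mathcal F$ is complete, and it is infinite-dimensional.

Here is a finite-dimensional example. On $\mathbb R^6$ with $\{q_i,p_i\}=1$ take $h=\frac12(|p|^2+|q|^2)$ and $L=q\times p$. One computes $\{L_1,L_2\}=q_1p_2-q_2p_1=L_3$, and likewise cyclically. The field $X_{L_3}$ rotates $q$ and $p$ about the third axis (for instance $dq_1(X_{L_3})=\partial L_3/\partial p_1=-q_2$ and $dq_2(X_{L_3})=q_1$), so it preserves $|q|$ and $|p|$; hence $\{h,L_3\}=0$, and similarly $\{h,L_i\}=0$ for all $i$. Let $\mathcal F=\mathrm{span}\{L_1,L_2,L_3,h\}$. Where $L\ne0$, the map $(\delta q,\delta p)\mapsto\delta q\times p+q\times\delta p$ has image $p^\perp+q^\perp=\mathbb R^3$, so the $dL_i$ are independent. Along $(\lambda q,\lambda^{-1}p)$ the vector $L$ is constant while $h$ has derivative $|q|^2-|p|^2$ at $\lambda=1$. So generically $l=4$.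 The bracket matrix of $L_1,L_2,L_3$ has rank $2$ when $L\neq0$, so $r=2$, and $\mathcal F$ is complete. Three commuting integrals are $h$, $L_3$, $|L|^2$.

The source names Mishchenko–Fomenko (semisimple case) and Sadetov (arbitrary Lie algebras) for the following: in the real-analytic case, if the complete algebra $\mathcal F=\mathrm{Span}_{\mathbb R}\{f_1,\dots,f_l\}$ is a finite-dimensional Lie algebra of real-analytic functions under the Poisson bracket, then the system has $n$ Poisson-commuting real-analytic integrals that are functionally independent at generic points. A conjecture in Bozidar Jovanovic, "Symmetries and Integrability", arXiv:0812.4398 (2008), asks for the same conclusion in the infinite-dimensional case.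

**Conjecture.** Suppose that on a real-analytic symplectic $2n$-dimensional manifold $M$ we have a Hamiltonian system $\dot x=X_h(x)$ completely integrable by means of an infinite-dimensional noncommutative algebra $\mathcal F$ of integrals which are real-analytic functions. Then the system possesses $n$ commuting real-analytic integrals.

Here $M$ is connected, $h$ is non-constant and real-analytic, and the $n$ integrals are required to be functionally independent at generic points. The conjecture is false for every $n\ge3$, already on a compact torus $\mathbb T^{2n}$ with a constant symplectic form, and it is true for $n\le2$. The precise statements are as follows.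

**The systems.** Let $n\ge3$ and $\kappa\in\mathbb R^3$ with $\kappa_1\neq0$. On $M=\mathbb T^{2n}$ take coordinates $x\in\mathbb T^{n-1}$, $\theta\in\mathbb T^3$, $\rho\in\mathbb T^{n-2}$, and let $\Lambda$ be the constant bivector with
$$\{x_1,\rho_1\}=1,\quad\{x_2,\rho_1\}=\sqrt2,\quad\{x_{j+1},\rho_j\}=1\ (2\le j\le n-2),\quad\{x_2,\theta_1\}=1,\quad\{\theta_i,\theta_j\}=\sum_k\epsilon_{ijk}\kappa_k,$$
all other brackets of coordinates being zero. Put
$$h=\sum_{j=1}^{n-2}\sin2\pi\rho_j,\qquad\mathcal F=C^\omega(\mathbb T^3_\theta\times\mathbb T^{n-2}_\rho)\ \text{ pulled back to }M.$$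

**Theorem A.** $\Lambda$ comes from a constant (real-analytic) symplectic form. $\mathcal F$ is the set of all real-analytic integrals of $\dot x=X_h(x)$. It is an infinite-dimensional Poisson algebra and is complete, with $\mathrm{ddim}\,\mathcal F=n+1$ and $\mathrm{dind}\,\mathcal F=n-1$. Moreover:

1. If $\kappa_1,\kappa_2,\kappa_3$ are linearly independent over $\mathbb Q$ (for example $\kappa=(1,\sqrt2,\sqrt3)$), the system does not possess $n$ commuting real-analytic integrals that are independent at some point. The maximal number of independent commuting real-analytic integrals is exactly $n-1$. Hence the conjecture is false for every $n\ge3$.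
2. If $\kappa_1,\kappa_2,\kappa_3$ are linearly dependent over $\mathbb Q$, then $n$ commuting, generically independent real-analytic integrals exist.
3. For every $\kappa$ (with $\kappa_1\ne0$) the system possesses $n$ commuting $C^\infty$ integrals that are independent on an open dense set.

**Theorem B.** Let $\kappa_1,\kappa_2,\kappa_3$ be linearly independent over $\mathbb Q$, and let $\varphi,\psi$ be real-analytic on $\mathbb T^3$ with $\kappa\cdot(\nabla\varphi\times\nabla\psi)\equiv0$. Then $\nabla\varphi\times\nabla\psi\equiv0$.

**Proposition C.** For $n\le2$ the assertion of the conjecture is true.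

We shall use these textbook facts. The identity theorem: a real-analytic function on a connected manifold that vanishes on a non-empty open set vanishes identically; so the zero set of a nonzero one is closed and nowhere dense. Kronecker's theorem: if $v_1,\dots,v_k$ are linearly independent over $\mathbb Q$, the line $\mathbb Rv$ is dense in $\mathbb T^k$. In a compact Hausdorff space, the component of a point is the intersection of the clopen (closed and open) sets containing it. Lebesgue's covering theorem (Hurewicz–Wallman, *Dimension Theory*, Ch. IV), for squares: if a square is the union of finitely many closed sets, none of which meets two opposite sides, then some three of them have a common point.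

## 3. Dimensions two and four

We prove Proposition C.

For $n=1$, take $h$ itself. It is an integral, and $dh\neq0$ on an open dense set because $h$ is non-constant and analytic on a connected manifold.

For $n=2$, let $\mathcal F$ be a complete algebra of analytic integrals of $h$, with $l=\mathrm{ddim}\,\mathcal F$ and $r=\mathrm{dind}\,\mathcal F$. Since $K_x\subset F_x$ we have $r\le l$, and $l+r=4$ forces $l\ge2$. The sets $\mathrm{reg}\,\mathcal F$ and $\{dh\ne0\}$ are both open and dense, so there is a point $x$ in both. As $\dim F_x\ge2$, some $f\in\mathcal F$ has $df(x)\notin\mathbb R\,dh(x)$. Then $\{h,f\}=0$ and $dh\wedge df\not\equiv0$, so by analyticity $h$ and $f$ are independent on an open dense set. This proves Proposition C. $\square$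

The argument uses that $h$ commutes with everything in $\mathcal F$: two commuting integrals come for free. For $n=3$ we need a third one, and with $h=\sin2\pi\rho$ this is the question at the end of Section 1.

## 4. Reduction of the $2n$-dimensional systems to functions on $\mathbb T^3$

In this section we prove Theorem A, with part 1 deduced from Theorem B and part 3 postponed to Section 5.

**Step 1 (the bivector is symplectic).** The purpose is to see that $\Lambda$ has no kernel. Let $\xi=\sum p_a\,dx_a+\sum q_i\,d\theta_i+\sum r_j\,d\rho_j$ satisfy $\Lambda(\xi,\cdot)=0$, and write $c_{ij}=\sum_k\epsilon_{ijk}\kappa_k$. Note that $\sum_jc_{ij}\kappa_j=0$, and that the kernel of the matrix $(c_{ij})$ is exactly $\mathbb R\kappa$, since $\sum_{i,j}u_ic_{ij}v_j=\kappa\cdot(u\times v)=(\kappa\times u)\cdot v$ and $\kappa\ne0$.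

Pairing $\xi$ with $d\rho_1$ gives $p_1+\sqrt2\,p_2=0$. Pairing with $d\rho_j$, $j\ge2$, gives $p_{j+1}=0$. Pairing with $\sum\kappa_i\,d\theta_i$ gives $p_2\kappa_1=0$, because the $\theta$-part contributes nothing. Since $\kappa_1\ne0$ we get $p_2=0$, then $p_1=0$, so all $p_a=0$. Now pairing with $d\theta_j$ gives $\sum_iq_ic_{ij}=0$ for each $j$, so $q=\lambda\kappa$ for some $\lambda$. Pairing with $dx_1$ gives $r_1=0$; pairing with $dx_{j+1}$, $j\ge2$, gives $r_j=0$; pairing with $dx_2$ gives $\lambda\kappa_1+\sqrt2\,r_1=0$, so $\lambda=0$. Hence $\xi=0$.

So $\Lambda$ is nondegenerate. Define $X_f$ by $dg(X_f)=\Lambda(dg,df)$. By nondegeneracy, $df\mapsto X_f$ is an isomorphism from covectors to vectors at each point, so $\omega(\xi,X_f)=df(\xi)$ defines a bilinear form $\omega$. It is antisymmetric, since $\omega(X_g,X_f)=df(X_g)=\Lambda(df,dg)$. It is nondegenerate and has constant coefficients, so it is closed. Its conventions are those of Section 2.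

**Step 2 (all continuous integrals are functions of $(\theta,\rho)$).** We have $X_{\rho_1}=\partial_{x_1}+\sqrt2\,\partial_{x_2}$ and $X_{\rho_j}=\partial_{x_{j+1}}$ for $j\ge2$, so
$$X_h=2\pi\cos(2\pi\rho_1)\,(\partial_{x_1}+\sqrt2\,\partial_{x_2})+\sum_{j=2}^{n-2}2\pi\cos(2\pi\rho_j)\,\partial_{x_{j+1}} .$$
Along the flow $\theta,\rho$ are constant and $x$ moves linearly on $\mathbb T^{n-1}$. For $m\in\mathbb Z^{n-1}\setminus0$ consider the function of $\rho$
$$(m_1+\sqrt2\,m_2)\cos2\pi\rho_1+\sum_{j=2}^{n-2}m_{j+1}\cos2\pi\rho_j .$$
It is analytic. It is not identically zero, because the functions $\cos 2\pi\rho_j$ are linearly independent and not all coefficients vanish ($m_1+\sqrt2\,m_2=0$ only if $m_1=m_2=0$). So its zero set is closed and nowhere dense. By Baire's theorem there is a dense set of $\rho$ that lie in none of these countably many zero sets. For such $\rho$ the components of the velocity are linearly independent over $\mathbb Q$, and by Kronecker's theorem each orbit is dense in its torus $\mathbb T^{n-1}_x$. A continuous integral is therefore independent of $x$ for a dense set of $\rho$, and by continuity for all $\rho$.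 Conversely every function of $(\theta,\rho)$ is an integral. So $\mathcal F$ is exactly the set of real-analytic integrals.

**Step 3 (completeness).** For differentiable functions of $(\theta,\rho)$ only the brackets $\{\theta_i,\theta_j\}$ contribute, so
$$\{f,g\}=\sum_{i,j}c_{ij}\,\partial_{\theta_i}f\,\partial_{\theta_j}g=\kappa\cdot(\nabla_\theta f\times\nabla_\theta g).\tag{1}$$
This is again a function of $(\theta,\rho)$, so $\mathcal F$ is closed under the bracket, and it is clearly infinite-dimensional. Using sines and cosines of single coordinates, $F_x=\mathrm{span}\{d\theta_i,d\rho_j\}$ at every point, of dimension $3+(n-2)=n+1$. By (1) the $d\rho_j$ pair to zero with all of $F_x$, and the form $(c_{ij})$ on $\mathrm{span}\{d\theta_i\}$ has kernel $\mathbb R\kappa$. So $K_x=\mathrm{span}\{\sum\kappa_id\theta_i,d\rho_1,\dots,d\rho_{n-2}\}$ has dimension $n-1$. The sum is $2n$, and $\mathcal F$ is complete. The function $h$ is non-constant and analytic.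

**Step 4 (part 1, given Theorem B).** Let the $\kappa_i$ be independent over $\mathbb Q$, and suppose $f_1,\dots,f_n$ are commuting analytic integrals with $df_1\wedge\dots\wedge df_n\neq0$ at some point. By Step 2 they are functions of $(\theta,\rho)$; let $(\theta^0,\rho^0)$ be the corresponding point. Restrict to the slice $\rho=\rho^0$: this takes the quotient of $\mathrm{span}\{d\theta_i,d\rho_j\}$ by the $(n-2)$-dimensional space $\mathrm{span}\{d\rho_j\}$, so the $n$ independent covectors $df_i$ have images of rank at least $n-(n-2)=2$. Hence for some $i,j$ the functions $\varphi=f_i(\cdot,\rho^0)$ and $\psi=f_j(\cdot,\rho^0)$ on $\mathbb T^3$ satisfy $\nabla\varphi\times\nabla\psi\ne0$ at $\theta^0$. But $\{f_i,f_j\}=0$ and (1) give $\kappa\cdot(\nabla\varphi\times\nabla\psi)\equiv0$ on $\mathbb T^3$. This contradicts Theorem B.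

On the other hand $\sin2\pi\rho_1,\dots,\sin2\pi\rho_{n-2},\sin2\pi\theta_1$ are $n-1$ commuting analytic integrals that are generically independent. So the maximum is exactly $n-1$.

**Step 5 (part 2).** Suppose $\kappa\cdot m=0$ with $m\in\mathbb Z^3\setminus0$. Choose linearly independent $a,b\in\mathbb Z^3$ orthogonal to $m$, and put $\varphi=\sin2\pi(a\cdot\theta)$, $\psi=\sin2\pi(b\cdot\theta)$. Then
$$\nabla\varphi\times\nabla\psi=4\pi^2\cos2\pi(a\cdot\theta)\cos2\pi(b\cdot\theta)\;a\times b,$$
which is generically nonzero. Since $a\times b$ is a multiple of $m$, we have $\kappa\cdot(a\times b)=0$ and $\{\varphi,\psi\}=0$. With $\sin2\pi\rho_1,\dots,\sin2\pi\rho_{n-2}$ these are $n$ commuting, generically independent analytic integrals.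

## 5. One Fourier mode by hand, and commuting smooth functions

We now look at Theorem B. Let $\kappa_1,\kappa_2,\kappa_3$ be independent over $\mathbb Q$. The simplest case is $\varphi=\sin2\pi(a\cdot\theta)$ with $a\in\mathbb Z^3\setminus0$. Then
$$\kappa\cdot(\nabla\varphi\times\nabla\psi)=2\pi\cos2\pi(a\cdot\theta)\;(\kappa\times a)\cdot\nabla\psi,$$
so the hypothesis says $(\kappa\times a)\cdot\nabla\psi=0$ on a dense set, hence everywhere. For the Fourier coefficients this means $\big((\kappa\times a)\cdot m\big)\hat\psi(m)=0$ for every $m\in\mathbb Z^3$. Since $(\kappa\times a)\cdot m=\kappa\cdot(a\times m)$ and $a\times m$ is an integer vector, independence over $\mathbb Q$ gives $\hat\psi(m)=0$ unless $a\times m=0$. So $\psi$ contains only modes parallel to $a$, $\nabla\psi$ is everywhere parallel to $a$, and $\nabla\varphi\times\nabla\psi=0$. Theorem B holds for one mode.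

The sensible next move is to do the same for general $\varphi$. The hypothesis becomes
$$\sum_{m+m'=p}\kappa\cdot(m\times m')\,\hat\varphi(m)\,\hat\psi(m')=0\qquad\text{for all }p\in\mathbb Z^3,$$
and the coefficient $\kappa\cdot(m\times m')$ vanishes only if $m\times m'=0$. But now each equation is an infinite sum and no term is isolated. Moreover, no argument that uses only rapid (faster than polynomial) decay of the Fourier coefficients can succeed, because for $C^\infty$ functions the conclusion is false. This is part 3 of Theorem A, which we prove now for every $\kappa$ with $\kappa_1\neq0$.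

**Step 1 (disjoint balls with dense union).** Let $(q_i)$ be a dense sequence in $\mathbb T^3$. Go through it in order: if $q_i$ is not in one of the finitely many closed balls already chosen, choose a closed ball of radius less than $\frac14$ centered at $q_i$ and disjoint from them. We get disjoint closed balls $B_1,B_2,\dots$ whose union contains every $q_i$. Each ball is in the closure of its interior, so the interiors have dense union.

**Step 2 (the functions).** Let $\chi_i\ge0$ be a $C^\infty$ function supported in $B_i$, positive in the interior and radially strictly decreasing there with nonzero radial derivative off the center; for instance $\chi_i=\exp\big(-1/(R_i^2-|y|^2)\big)$, where $y$ is the displacement from the center and $R_i$ the radius. Let $\ell_i=\kappa\cdot y$ on $B_i$, so $d\ell_i=\kappa$, where we also write $\kappa$ for the form $\sum\kappa_id\theta_i$. Put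
$$\varphi=\sum_i\varepsilon_i\chi_i,\qquad\psi=\sum_i\varepsilon_i\ell_i\chi_i,\qquad \varepsilon_i=\frac{2^{-i}}{1+\|\chi_i\|_{C^i}+\|\ell_i\chi_i\|_{C^i}} .$$
For each $k$ both series converge in $C^k$, so $\varphi$ and $\psi$ are $C^\infty$.

**Step 3 (they commute).** On $B_i$ we have $d\varphi=\varepsilon_i\,d\chi_i$ and $d\psi=\varepsilon_i(\chi_i\kappa+\ell_i\,d\chi_i)$, so
$$d\varphi\wedge d\psi=\varepsilon_i^2\,\chi_i\,d\chi_i\wedge\kappa,\qquad \kappa\wedge d\varphi\wedge d\psi=0 .$$
At a point in the interior of no ball, all derivatives of all terms vanish, so $d\varphi=d\psi=0$. Since $\kappa\wedge d\varphi\wedge d\psi=\kappa\cdot(\nabla\varphi\times\nabla\psi)\,d\theta_1\wedge d\theta_2\wedge d\theta_3$, we have $\{\varphi,\psi\}=0$ everywhere.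

**Step 4 (they are independent).** In the interior of $B_i$, $d\chi_i$ is a nonzero multiple of $dr$ off the center ($r=|y|$), so $d\chi_i\wedge\kappa\ne0$ off the line through the center parallel to $\kappa$. Hence $d\varphi\wedge d\psi\ne0$ on an open dense subset of $\mathbb T^3$. Together with $\sin2\pi\rho_1,\dots,\sin2\pi\rho_{n-2}$, the functions $\varphi,\psi$ are $n$ commuting $C^\infty$ integrals, independent on an open dense set. This proves part 3. $\square$

So analyticity must enter the proof of Theorem B in an essential way.

## 6. Dependence along the irrational plane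

Let $\Pi=\{w\in\mathbb R^3:\kappa\cdot w=0\}$, with the $\kappa_i$ independent over $\mathbb Q$. For $u,v\in\Pi$ we have $(d\varphi\wedge d\psi)(u,v)=(\nabla\varphi\times\nabla\psi)\cdot(u\times v)$, and $u\times v$ is a multiple of $\kappa$, nonzero when $u,v$ are independent. So the hypothesis of Theorem B says exactly
$$(d\varphi\wedge d\psi)|_\Pi=0\quad\text{at every point of }\mathbb T^3.\tag{2}$$
Fix $x_0\in\mathbb T^3$ and look along the leaf $x_0+\Pi$: put $g(w)=\varphi(x_0+w)$ and $q(w)=\psi(x_0+w)$ on the plane $\Pi$. These are analytic with $dg\wedge dq=0$. Where $dg\neq0$, $q$ is locally a function of $g$. The leaf is dense in $\mathbb T^3$, so one would like to spread a relation between $g$ and $q$ from the leaf to $\mathbb T^3$.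

The first attempt is to follow a connected piece $C$ of a level set $\{g=c\}$ and to show that $q$ is constant on it. Even if this works, and even if $C$ wanders all over $\mathbb T^3$, it stops here: $x_0+C$ and its closure lie in $\{\varphi=c\}$, which has empty interior when $\varphi$ is non-constant. Knowing $\psi$ there says nothing on an open set of $\mathbb T^3$. We need a relation between $\varphi$ and $\psi$ on a neighborhood of $C$ inside the leaf, of a thickness that does not shrink as we go along $C$.

A local relation $q=\Phi(g)$ near one regular point need not extend to such a neighborhood. For $g(w)=w_1^2$, $q(w)=w_1$ on the plane we have $dg\wedge dq=0$, and near $w_1=1$ we have $q=\sqrt g$; but $\sqrt{\phantom g}$ is not analytic at the level $g=0$, and the relation is wrong for $w_1<0$. The polynomial relation $q^2-g=0$, however, holds on the whole plane. This suggests the plan.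

First, find a relation $P(g-c,q)=0$ with $P(a,b)$ monic in $b$ and analytic in $a$ for $|a|<\eta$. By the identity theorem it holds on the whole component of $\{|g-c|<\eta\}$ that contains $C$, and uniform continuity of $\varphi$ puts a $\delta$-neighborhood of $C$ into that component, with one $\delta$ for all of $C$. Second, if $C$ is unbounded, $x_0+C$ must come back in the compact space $\mathbb T^3$ near some point $y$ infinitely often, at infinitely many different heights transverse to $\Pi$, because $\Pi\cap\mathbb Z^3=\{0\}$. Then the analytic function $P(\varphi-c,\psi)$ vanishes on infinitely many parallel discs accumulating at $y$, hence on an open set. That is too much for a monic $P$ if $\varphi,\psi$ are independent.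

What is missing is an unbounded $C$. The point $x_0$ cannot be arbitrary: for $\varphi=\cos2\pi\theta_1+\cos2\pi\theta_2+\cos2\pi\theta_3$ and $x_0=0$ the level is $c=3$, attained only at $0\in\mathbb T^3$, so the level set in the leaf is $\Pi\cap\mathbb Z^3=\{0\}$. That some $x_0$ works is a fact about continuous functions, and we prove it first.

## 7. A continuous function on $\mathbb T^3$ has an unbounded planar level component

**Lemma 1.** Let $\Pi\subset\mathbb R^3$ be a 2-plane through $0$ and $\varphi:\mathbb T^3\to\mathbb R$ continuous. For $x\in\mathbb T^3$ let $C_x\subset\Pi$ be the connected component containing $0$ of the closed set $E_x=\{w\in\Pi:\varphi(x+w)=\varphi(x)\}$. Then $C_x$ is unbounded for some $x$.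

Suppose every $C_x$ is bounded. Components are closed, so every $C_x$ is compact. We show that the $C_x$ are then bounded uniformly, even after a small thickening of levels, and that this lets us cover the plane by bounded pieces overlapping at most two at a time, which its dimension forbids.

**Step 1 (a fence around each component).** For each $x$ we want a bounded open $O_x\subset\Pi$ with $0\in O_x$ and $\partial O_x\cap E_x=\emptyset$. Take a closed disc $B\subset \Pi$ with $C_x\subset\mathrm{int}\,B$, and let $K=E_x\cap B$, a compact set. Then $C_x$ is the component of $0$ in $K$: it is a connected subset of $K$, and any connected subset of $K$ containing $0$ is a connected subset of $E_x$, hence in $C_x$. So $C_x$ is the intersection of the clopen subsets of $K$ containing $0$. These sets are compact and their intersection misses the compact set $K\cap\partial B$, so finitely many of them already have intersection missing $\partial B$. This finite intersection is a clopen set $E_1\subset K$ with $C_x\subset E_1$ and $E_1\cap\partial B=\emptyset$.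

Put $E_2=K\setminus E_1$, which is compact. Choose $r>0$ smaller than half the distance from $E_1$ to $E_2\cup\partial B$, and let $O_x=\{w\in\Pi:\mathrm{dist}(w,E_1)<r\}$. Every point of $\overline{O_x}$ is within $r$ of a point of $E_1$, and $E_1\subset\mathrm{int}\,B$ has distance more than $2r$ from $\partial B$, so $\overline{O_x}\subset\mathrm{int}\,B$. A point of $\partial O_x$ has distance exactly $r$ from $E_1$, so it is not in $E_1$ and not in $E_2$; as it lies in $B$, it is not in $E_x$.

**Step 2 (one bound for all points).** We make the fences uniform by compactness of $\mathbb T^3$. The set $\partial O_x$ is compact and $\varphi(x+w)\ne\varphi(x)$ on it, so there is $\varepsilon_x>0$ with $|\varphi(x+w)-\varphi(x)|\ge3\varepsilon_x$ for $w\in\partial O_x$. By uniform continuity there is $r_x>0$ such that $|x'-x|<r_x$ implies $|\varphi(x'+w)-\varphi(x+w)|<\varepsilon_x$ for all $w\in\Pi$, in particular for $w=0$. Hence for such $x'$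
$$|\varphi(x'+w)-\varphi(x')|>3\varepsilon_x-2\varepsilon_x=\varepsilon_x\qquad\text{for }w\in\partial O_x .$$
Cover $\mathbb T^3$ by finitely many balls $B(x_i,r_{x_i})$, put $\varepsilon=\min\varepsilon_{x_i}$, and choose $R$ with $O_{x_i}\subset\{|w|<R\}$ for all $i$. We claim: if $x'\in\mathbb T^3$ and $E\subset\Pi$ is connected, contains $0$, and satisfies $|\varphi(x'+w)-\varphi(x')|<\varepsilon$ on $E$, then
$$E\subset\{|w|<R\}.\tag{3}$$
Indeed $x'\in B(x_i,r_{x_i})$ for some $i$. The connected set $E$ meets $O_{x_i}$ at $0$ and does not meet $\partial O_{x_i}$, so $E\subset O_{x_i}$.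

**Step 3 (a cover of multiplicity two).** Fix any $x$ and put $g(w)=\varphi(x+w)$ on $\Pi\cong\mathbb R^2$. Let
$$I_j=\big((j-1)\varepsilon/3,\,(j+1)\varepsilon/3\big),\qquad j\in\mathbb Z .$$
Every real number lies in at least one and at most two of these intervals. Consider all connected components of all sets $g^{-1}(I_j)$. They are open, because components of open sets in the plane are open, and they cover $\Pi$. For fixed $j$ they are disjoint, so each point of $\Pi$ lies in at most two of them.

Each component $W$ is small. Let $w_0\in W$. For $w\in W$ we have $|g(w)-g(w_0)|<2\varepsilon/3<\varepsilon$. So (3), applied to $x'=x+w_0$ and $E=W-w_0$, gives $W\subset\{w:|w-w_0|<R\}$. In particular $W$ has diameter at most $2R$.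

**Step 4 (contradiction with Lebesgue's theorem).** Take a closed square $Q\subset\Pi$ of side greater than $2R$, and choose finitely many of these components, $W_1,\dots,W_s$, covering $Q$. Let $\lambda>0$ be such that for each $w\in Q$ the ball of radius $\lambda$ about $w$ in $Q$ lies in some $W_i$ (a Lebesgue number). Let $F_i$ be the set of $w\in Q$ whose open ball of radius $\lambda$ in $Q$ lies in $W_i$. The $F_i$ cover $Q$, and each $F_i$ is closed: it is $Q$ if $Q\subset W_i$, and otherwise it is the set of points of $Q$ at distance at least $\lambda$ from $Q\setminus W_i$. Also $F_i\subset W_i$. So no $F_i$ meets two opposite sides of $Q$, and no three have a common point. This contradicts Lebesgue's covering theorem, and Lemma 1 is proved. $\square$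

## 8. Proof of Theorem B

Let $\kappa_1,\kappa_2,\kappa_3$ be independent over $\mathbb Q$, let $\varphi,\psi\in C^\omega(\mathbb T^3)$ satisfy $\kappa\cdot(\nabla\varphi\times\nabla\psi)\equiv0$, and let $\Pi=\kappa^\perp$ with unit normal $\nu$. Then (2) holds. Suppose, for contradiction, that $\nabla\varphi\times\nabla\psi\not\equiv0$. By analyticity
$$U=\{x\in\mathbb T^3:\nabla\varphi\times\nabla\psi\ne0\}$$
is open and dense. In particular $\varphi$ is not constant.

**Step 1 (the plane is irrational and dense).** We need two facts. First, $\Pi\cap\mathbb Z^3=\{0\}$; this is the independence of the $\kappa_i$ over $\mathbb Q$. Second, the image of $\Pi$ in $\mathbb T^3$ is dense. To see this, let $m\in\mathbb Z^3\setminus0$. Then $m$ is not a multiple of $\kappa$: otherwise $m_2\kappa_1-m_1\kappa_2=0$ and $m_3\kappa_1-m_1\kappa_3=0$ would be rational relations, forcing $m=0$. So $\{w\in\Pi:m\cdot w=0\}$ is a line in $\Pi$. Countably many lines do not cover $\Pi$, so there is $w\in\Pi$ with $m\cdot w\ne0$ for all $m\in\mathbb Z^3\setminus0$. By Kronecker's theorem $\mathbb Rw\subset\Pi$ has dense image.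

**Step 2 (an unbounded level component).** Here we choose the leaf. By Lemma 1 there is $x_0$ such that $C:=C_{x_0}\subset\Pi$ is unbounded. Put $c=\varphi(x_0)$, $g(w)=\varphi(x_0+w)$, $q(w)=\psi(x_0+w)$ for $w\in\Pi$. Then $0\in C$, $C$ is connected, $g=c$ on $C$, and $dg\wedge dq=0$ on $\Pi$ by (2). Moreover $g$ is not constant, since otherwise $\varphi$ would be constant on the dense set $x_0+\Pi$, hence on $\mathbb T^3$.

**Step 3 (a monic relation along a line).** We look for a polynomial relation between $g-c$ and $q$ on a line through $0$. Choose $e\in\Pi$ with $g(e)\ne c$. Then $a(t)=g(te)-c$ is analytic, not identically zero, and $a(0)=0$. So near $0$ we have $a(t)=t^ku(t)$ with $k\ge1$ and $u$ analytic, $u(0)\ne0$. Let $\sigma$ be the sign of $u(0)$ and put $s=t|u(t)|^{1/k}$. This is an analytic local parameter at $t=0$, and $a=\sigma s^k$. Let $b(t)=q(te)$, and write $b(t)=\beta(s)$ with $\beta$ a real power series converging for complex $|s|<s_0$. Let $\zeta=e^{2\pi i/k}$ and consider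
$$\prod_{j=0}^{k-1}\big(b-\beta(\zeta^js)\big)=b^k+\sum_{i=1}^{k}e_i(s)\,b^{k-i} .$$
The $e_i$ are holomorphic for $|s|<s_0$. Replacing $s$ by $\zeta s$ permutes the factors, so $e_i(\zeta s)=e_i(s)$, and the power series of $e_i$ contains only powers of $s^k$: $e_i(s)=E_i(s^k)$ with $E_i$ converging for $|z|<s_0^k$. The $E_i$ have real coefficients: $\beta$ is real, so $\overline{\beta(\zeta^j\bar s)}=\beta(\zeta^{-j}s)$, and $\overline{e_i(\bar s)}=e_i(s)$ because conjugation again permutes the factors. Define
$$P(a,b)=b^k+\sum_{i=1}^kE_i(\sigma a)\,b^{k-i},\qquad|a|<\eta:=s_0^k .$$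
This is a polynomial in $b$, monic of degree $k$, with coefficients real-analytic in $a$. Along the line $\sigma a(t)=s^k$, and the factor with $j=0$ vanishes at $b=\beta(s)$, so
$$P(a(t),b(t))=0\qquad\text{for all small }t.\tag{4}$$
For $g=w_1^2$, $q=w_1$, $c=0$, $e=(1,0)$ we have $k=2$, $\sigma=1$, $s=t$, $\beta(s)=s$, and $P(a,b)=(b-s)(b+s)=b^2-a$, as in Section 6.

**Step 4 (from the line to a region of the leaf).** We now carry (4) to a large open set. Let $O$ be the connected component containing $C$ of the open set $\{w\in\Pi:|g(w)-c|<\eta\}$. Since $a$ is non-constant near $0$, we can choose $t_1>0$ so small that $a'(t_1)\ne0$, that $|a(t)|<\eta$ on $[0,t_1]$, and that (4) holds on a neighborhood of $[0,t_1]$. Put $w_1=t_1e$. The segment from $0$ to $w_1$ lies in $\{|g-c|<\eta\}$ and contains $0\in C$, so $w_1\in O$.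

Choose $e'\in\Pi$ independent of $e$ and write $w=te+t'e'$. At $w_1$ we have $\partial g/\partial t=a'(t_1)\ne0$, so $(g,t')$ are local coordinates near $w_1$. On a small box in these coordinates around $(g(w_1),0)$, the equation $dg\wedge dq=0$ says that $q$ does not depend on $t'$. So at each point of the box $(g,q)$ has the same value as at the point with the same $g$ and with $t'=0$, and that point is $te$ with $t$ near $t_1$. By (4), $P(g-c,q)=0$ on the box. The function $P(g-c,q)$ is analytic on the connected open set $O$, so
$$P(g(w)-c,q(w))=0\qquad\text{for all }w\in O.\tag{5}$$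

**Step 5 (the relation cannot hold on an open set of $\mathbb T^3$).** Let
$$N=\{x\in\mathbb T^3:|\varphi(x)-c|<\eta\},\qquad G(x)=P(\varphi(x)-c,\psi(x))\quad(x\in N).$$
$G$ is real-analytic on $N$. We claim that $G$ does not vanish identically on any non-empty open $V\subset N$. Indeed $V\cap U\neq\emptyset$ because $U$ is dense, and there $(\varphi,\psi)$ is a submersion to $\mathbb R^2$, so its image of $V\cap U$ is a non-empty open set. If $G|_V=0$, then $P(a,b)=0$ on a non-empty open set of $(a,b)$. But for fixed $a$ the monic polynomial $P(a,\cdot)$ has at most $k$ roots, a contradiction.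

**Step 6 (a strip of uniform width).** We thicken $C$ inside the leaf. By uniform continuity choose $\delta\in(0,\frac18)$ with $|\varphi(x)-\varphi(x')|<\eta$ whenever $\mathrm{dist}(x,x')\le\delta$. Let $w'\in C$. The disc $\{w\in\Pi:|w-w'|<\delta\}$ is connected, meets $C$ in $w'$, and lies in $\{|g-c|<\eta\}$ since $g(w')=c$. Hence it lies in $O$, and (5) gives
$$G(x_0+w'+w)=0\qquad\text{for }w'\in C,\ w\in\Pi,\ |w|<\delta.\tag{6}$$

**Step 7 (returns at different heights).** Here we use that $C$ is unbounded. Choose $w_1',w_2',\dots\in C$ with $|w_i'-w_j'|\ge2\delta$ for $i\ne j$, and put $y_j=x_0+w_j'\in\mathbb T^3$. After passing to a subsequence, $y_j\to y$, and $\varphi(y)=c$ because $\varphi(y_j)=c$. Decompose the small displacement from $y$ to $y_j$ along $\Pi$ and $\nu$: after dropping finitely many terms,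
$$y_j=y+u_j+k_j\nu,\qquad u_j\in\Pi,\quad u_j\to0,\quad k_j\to0,\quad|u_j|<\delta/2\text{ for all }j .$$
The heights $k_j$ are pairwise distinct. Suppose $k_i=k_j$ with $i\ne j$. Modulo $\mathbb Z^3$, $y_i-y_j$ equals both $w_i'-w_j'$ and $u_i-u_j$, so $(w_i'-w_j')-(u_i-u_j)\in\Pi\cap\mathbb Z^3=\{0\}$. Hence $2\delta\le|w_i'-w_j'|=|u_i-u_j|<\delta$, which is absurd.

**Step 8 (vanishing on an open set).** Finally we fill the direction transverse to the leaf. Let $w\in\Pi$ with $|w|<\delta/2$. Then $y+w+k_j\nu=y_j+(w-u_j)=x_0+w_j'+(w-u_j)$ with $w-u_j\in\Pi$ and $|w-u_j|<\delta$, so (6) gives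
$$G(y+w+k_j\nu)=0\qquad\text{for all }j .$$
For $|k|<\delta/2$ the point $y+w+k\nu$ is at distance at most $\sqrt{|w|^2+k^2}<\delta$ from $y$, and $\varphi(y)=c$, so it lies in $N$. Thus $k\mapsto G(y+w+k\nu)$ is analytic on $|k|<\delta/2$, and it vanishes at infinitely many distinct points $k_j\to0$. Hence it vanishes identically. As $w$ was arbitrary, $G=0$ on the non-empty open set $\{y+w+k\nu: w\in\Pi,\ |w|<\delta/2,\ |k|<\delta/2\}\subset N$. This contradicts Step 5 and proves Theorem B. $\square$

With this, part 1 of Theorem A is proved as well. Together with Proposition C it shows that the conjecture fails for every $n\ge3$ and holds for $n\le2$; so $n=3$ is the smallest counterexample dimension. The explicit case of $\mathbb T^6$ is that of Section 1 with $\kappa=(1,\sqrt2,\sqrt3)$ and $h=\sin2\pi\rho$.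

## 9. A version on $\mathbb T^5\times\mathbb R$ without critical points of $h$

On $\mathbb T^6$ the function $h=\sin2\pi\rho$ has critical points, where the flow stands still. They play no role in the obstruction. For $n=3$ and $\kappa_1,\kappa_2,\kappa_3$ independent over $\mathbb Q$, replace $\mathbb T_\rho$ by $\mathbb R_\rho$, keep the same constant bivector on $\mathbb T^2_x\times\mathbb T^3_\theta\times\mathbb R_\rho$, and take $h=\rho$. Then $dh\ne0$ everywhere and $X_h=\partial_{x_1}+\sqrt2\,\partial_{x_2}$, so every orbit is dense in its torus $\mathbb T^2_x$. The integrals that are real-analytic are exactly the analytic functions of $(\theta,\rho)$, their bracket is given by (1), and at each point $F_x=\mathrm{span}\{d\theta_i,d\rho\}$ and $K_x=\mathrm{span}\{\sum\kappa_id\theta_i,d\rho\}$. So $\mathrm{ddim}=4$, $\mathrm{dind}=2$, and the algebra is complete. Three commuting analytic integrals independent at some point with $\rho=\rho^0$ would restrict to the slice $\rho=\rho^0$ with rank at least $2$ there. So two of the restrictions would be analytic functions $\varphi,\psi$ on $\mathbb T^3$ with $\kappa\cdot(\nabla\varphi\times\nabla\psi)\equiv0$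 and $\nabla\varphi\times\nabla\psi\not\equiv0$, which Theorem B excludes.
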